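
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The Waldschmidt constant of the Klein configuration of lines}


\begin{abstract}
The $21$ mirrors of Klein's simple group of order $168$, acting on $\mathbb P^2$, meet in $21$ quadruple and $28$ triple points. On the blowup $X$ of these $49$ points we prove that the divisor $D=28H-2E_4-5E_3$ is nef, as conjectured by Bauer, Di Rocco, Harbourne, Huizenga, Seceleanu and Szemberg. Consequently the ideal of the $49$ points has Waldschmidt constant $13/2$. We also show that the only irreducible curves orthogonal to $D$ are the $21$ lines, so that $13/2$ is not attained by any symbolic power, and that the asymptotic resurgence of the ideal is $16/13$. The main tool is an invariant fibration $X\to\mathbb P^1$ with three non-reduced fibers: the ramification which these fibers force on every curve not contained in a fiber bounds the self-intersection of such a curve from below.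
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G\subset \mathrm{PGL}_3(\mathbb C)$ be the Klein group, the simple group of order $168$ acting on $\mathbb P^2=\mathbb P^2_{\mathbb C}$ as the automorphism group of the quartic $x^3y+y^3z+z^3x=0$. Its preimage in $\mathrm{GL}_3(\mathbb C)$ contains the complex reflection group $W$ of order $336$ (number $24$ in the list of Shephard and Todd). The mirrors of the $21$ reflections of $W$ are $21$ lines in $\mathbb P^2$, which form the \emph{Klein configuration} $\mathcal K$. Its singular points are exactly $21$ quadruple points and $28$ triple points; there are no double points.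

Let $I=I_{\mathcal K}\subset\mathbb C[x,y,z]$ be the radical ideal of these $49$ points. The symbolic power $I^{(m)}$ consists of the polynomials vanishing to order at least $m$ at each of the points. Write $\alpha(J)$ for the least degree of a nonzero element of a homogeneous ideal $J$. Since $I^{(m)}I^{(m')}\subset I^{(m+m')}$, the function $m\mapsto \alpha(I^{(m)})$ is subadditive, and the \emph{Waldschmidt constant}
\[
\widehat\alpha(I)=\lim_{m\to\infty}\frac{\alpha(I^{(m)})}{m}=\inf_{m\ge1}\frac{\alpha(I^{(m)})}{m}
\]
exists. It is the least slope (degree over multiplicity), in the limit, of a curve through the points. For a single point it is $1$. What is it for the $49$ points of $\mathcal K$?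

\subsection{The answer one would guess}

Forms of degree $d$ have about $d^2/2$ coefficients, and multiplicity $m$ at $49$ points imposes about $49m^2/2$ conditions, so $\widehat\alpha(I)\le\sqrt{49}=7$. The union of the $21$ lines has degree $21$ and multiplicity at least $3$ at all points, and again $21/3=7$. The two constructions can be combined to do better.

Let $X$ be the blowup of $\mathbb P^2$ at the $49$ points, $H$ the pullback of a line, and $E_4$, $E_3$ the sums of the exceptional curves over the $21$ quadruple and the $28$ triple points. Thus $H^2=1$, $E_4^2=-21$, $E_3^2=-28$, and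
\begin{equation}\label{eq:form}
(dH-aE_4-bE_3)\cdot(d'H-a'E_4-b'E_3)=dd'-21aa'-28bb'.
\end{equation}
The proper transform of $\mathcal K$ is
\[
A=21H-4E_4-3E_3,\qquad A^2=441-336-252=-147 .
\]
Its $21$ components $\ell$ are disjoint, since all intersection points have been blown up. For rational $t$ we have $A\cdot(tH-E_4-E_3)=21(t-8)$, so for $t<8$ some lines are forced to be components of a curve with slope $t$. Removing multiples of $A$ until the rest is orthogonal to $A$ leaves
\[
P_t=tH-E_4-E_3-\tfrac{8-t}{7}A,\qquad
P_t^2=t^2-49+\frac{21^2(t-8)^2}{147}=(2t-11)(2t-13).
\]

\begin{proposition}\label{prop:upper}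
$\widehat\alpha(I)\le\frac{13}2$.
\end{proposition}
\begin{proof}
Let $\frac{13}2<t<8$ be rational. Then $P_t^2>0$ and $P_t\cdot H=t-3(8-t)=4t-24>0$. For sufficiently divisible $j\gg0$, $h^2(jP_t)=h^0(K_X-jP_t)=0$, because $(K_X-jP_t)\cdot H<0$ and $H$ is nef. Riemann--Roch therefore makes $jP_t$ effective. Adding $j\frac{8-t}7A$ we see that $j(tH-E_4-E_3)$ is effective, that is, $\alpha(I^{(j)})\le jt$. So $\widehat\alpha(I)\le t$.
\end{proof}

At the critical value $t=\frac{13}2$ one gets $14P_{13/2}=D$, where
\[
D=28H-2E_4-5E_3,\qquad D^2=0,\quad D\cdot A=0,\qquad 3A+D=14\left(\tfrac{13}2H-E_4-E_3\right).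
\]
If the lines are the only obstruction, then $D$ is nef, and pairing with $D$ shows that the bound of Proposition \ref{prop:upper} is sharp. This is the conjecture posed in \cite{BDHHSS}: \emph{$D$ is nef, and therefore $\widehat\alpha(I_{\mathcal K})=\frac{13}2$.} There a computer search for invariant negative curves of degree at most $200$ is used to obtain $\frac{661}{102}\le\widehat\alpha(I_{\mathcal K})\le\frac{13}2$. We prove the conjecture; the search is not used.

\subsection{Results}

The group $G$ permutes the $49$ points and acts on $X$. A \emph{$G$-irreducible curve}, on $X$ or in $\mathbb P^2$, is a reduced curve whose irreducible components form a single $G$-orbit. In Section \ref{sec:fibration} we construct a $G$-invariant morphism $\varphi:X\to\mathbb P^1$ with fibers of class $6\Lambda$, where $\Lambda=28H-6E_4-E_3$. It has the three non-reduced fibers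
\[
2R_2,\qquad 3R_3,\qquad 2A+7B,
\]
with $R_2\sim3\Lambda$, $R_3\sim2\Lambda$ and $B\sim18H-4E_4$.

\begin{theorem}\label{thm:tangency}
Let $C\neq E_4$ be a $G$-irreducible curve on $X$ that is not contained in a fiber of $\varphi$. Then
\[
C^2+L\cdot C\ge0,\qquad L=8H-2E_4-E_3 .
\]
\end{theorem}

\begin{theorem}\label{thm:nef}
$D$ is nef, and $\widehat\alpha(I_{\mathcal K})=\frac{13}2$.
\end{theorem}

\begin{theorem}\label{thm:orth}
The only irreducible curves $C\subset X$ with $D\cdot C=0$ are the proper transforms of the $21$ lines. Hence no positive multiple of $D$ is effective (in particular $D$ is nef but not semiample), and $\alpha(I_{\mathcal K}^{(m)})>\frac{13}2m$ for every $m\ge1$: the infimum $\frac{13}2$ is never attained.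
\end{theorem}

\begin{theorem}\label{thm:octics}
$I_{\mathcal K}$ is generated by three octics, and its asymptotic resurgence is $\frac{8}{13/2}=\frac{16}{13}$.
\end{theorem}

\subsection{The idea}\label{ssec:idea}

The classes $dH-aE_4-bE_3$ orthogonal to $A$ are those with $d=4a+4b$, and such a class is isotropic when $16(a+b)^2=21a^2+28b^2$, that is,
\[
(5a-2b)(a-6b)=0 .
\]
The first factor gives the multiples of $D$. The second gives the multiples of $\Lambda=28H-6E_4-E_3$ (and $14P_{11/2}=-\Lambda$, at the other root of $P_t^2$). So within the span of $H,E_4,E_3$ the complement $A^\perp$ is a hyperbolic plane whose two isotropic lines are spanned by $D$ and $\Lambda$. We want $D$ to be nef, and we study it through its partner $\Lambda$, which turns out to be one sixth of the class of a fiber.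

How does a fibration help? To exclude a curve $C$ with $D\cdot C<0$ we need a lower bound for $C^2$. Suppose for the moment that $C$ is smooth, irreducible and not contained in a fiber. Then $\varphi|_C$ has degree $6\Lambda\cdot C$. At a point where $C$ meets fiber components of multiplicities $m_j$ to orders $i_j$, its ramification is $\sum m_ji_j-1\ge\sum(m_j-1)i_j$. So the total ramification is at least $C\cdot(R_2+2R_3+A+6B)$, and the Riemann--Hurwitz formula gives
\[
(K_X+C)\cdot C\ \ge\ (-12\Lambda+R_2+2R_3+A+6B)\cdot C ,
\]
which is $C^2+(8H-E_4-E_3)\cdot C\ge0$. The multiple fibers absorb almost all of the contribution $12\Lambda\cdot C$, and this bound, extended to singular and reducible curves, gives nefness by a few lines of arithmetic (Section \ref{sec:nef}). Theorem \ref{thm:tangency} improves it by $E_4\cdot C$, using an involution that fixes $E_4$ pointwise; the improvement is not needed for the other theorems.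

For Theorem \ref{thm:orth} we pass to the quotient by $G$. There $\varphi$ becomes a fibration in rational curves with multiple fibers of multiplicities $2,3,7$. After a base change it is a $\mathbb P^1$-bundle, and a curve orthogonal to $D$ other than the lines would trivialize this bundle. The monodromy would then be a finite subgroup of $\mathrm{PGL}_2(\mathbb C)$ generated by elements of orders $2,3,7$ with product $1$, and there is none.

\section{Invariants and singular points}\label{sec:group}

\subsection{Equations of invariant curves}

A reflection is a linear map of finite order, not the identity, fixing a hyperplane, its mirror, pointwise. We use the following standard facts about a finite group $\Gamma\subset \mathrm{GL}_r(\mathbb C)$ generated by reflections. Its invariant ring is a polynomial ring on $r$ homogeneous generators (Shephard--Todd); their degrees $d_i$ satisfy $|\Gamma|=\prod d_i$, and the number of reflections in $\Gamma$ is $\sum(d_i-1)$. The stabilizer in $\Gamma$ of a vector is generated by the reflections it contains (Steinberg).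

Let $V=\mathbb C^3$. For $W$ the degrees are $4,6,14$:
\[
\mathbb C[V]^W=\mathbb C[\Phi_4,\Phi_6,\Phi_{14}] .
\]
The $21$ reflections have $21$ different mirrors, so they all have order $2$.

\begin{lemma}\label{lem:equations}
\begin{enumerate}
\item[(a)] The scalars in $W$ are $\pm1$, the image of $W$ in $\mathrm{PGL}_3$ is $G$, and $W=\widetilde G\times\{\pm1\}$ with $\widetilde G=W\cap\mathrm{SL}_3\cong G$.
\item[(b)] A $\widetilde G$-invariant form of odd degree vanishes on all $21$ mirrors.
\item[(c)] Every $G$-irreducible plane curve other than $\mathcal K$ has even degree and an equation in $\mathbb C[\Phi_4,\Phi_6,\Phi_{14}]$.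
\end{enumerate}
\end{lemma}
\begin{proof}
(a) A scalar $c\in W$ fixes $\Phi_4$ and $\Phi_6$, so $c^4=c^6=1$ and $c=\pm1$. Hence the image of $W$ in $G$ has order at least $168$; it is all of $G$, and $-1\in W$. Elements of $W$ have determinant $\pm1$ and $\det(-1)=-1$, which gives the product decomposition.

(b) Let $f$ be $\widetilde G$-invariant of odd degree and $s$ a reflection. Then $-s\in\widetilde G$, so $f$ changes sign under $s$ and vanishes on the mirror of $s$.

(c) As $G$ is perfect, a $G$-stable plane curve has a $\widetilde G$-invariant equation. If its degree is odd, the curve contains $\mathcal K$ by (b). If moreover the curve is $G$-irreducible, its components are the translates of a mirror, hence mirrors, and the curve is $\mathcal K$. If the degree is even, the equation is also invariant under $-1$, hence under $W$.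
\end{proof}

\subsection{Stabilizers of the singular points}

We use these facts about the simple group $G\cong\mathrm{PSL}_2(7)$ of order $168$: its nontrivial elements have order $2,3,4$ or $7$; the involutions form one conjugacy class; the normalizer of a Sylow $3$-subgroup has order $6$; and an element of order $7$ is conjugate to its square.

\begin{lemma}\label{lem:stabilizers}
Let $p=[v]$ be a singular point of $\mathcal K$ on $k\in\{3,4\}$ mirrors, and let $U$ be a $W_v$-stable complement of $\mathbb Cv$ in $V$.
\begin{enumerate}
\item[(a)] $W_v$ acts faithfully and irreducibly on $U$ as a reflection group, with degrees $2,4$ if $k=4$ and $2,3$ if $k=3$.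
\item[(b)] $W_v$ maps isomorphically onto the stabilizer $G_p$, which is dihedral of order $8$ if $k=4$ and $S_3$ if $k=3$.
\item[(c)] $G$ is transitive on the quadruple points, on the triple points and on the $21$ lines.
\item[(d)] If $k=4$, then $W_v$ contains the map that is $1$ on $\mathbb Cv$ and $-1$ on $U$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) By Steinberg's theorem $W_v$ is generated by the $k$ reflections whose mirrors contain $v$. It acts faithfully on $U$, with exactly $k$ reflections and with no nonzero fixed vector, since the mirrors meet only in $\mathbb Cv$. Its degrees $e_1,e_2$ on $U$ are therefore at least $2$ and satisfy $e_1+e_2-2=k$. For $k=3$ they are $2,3$. For $k=4$ they are $2,4$ or $3,3$, and the latter would give a group of odd order $9$ containing reflections of order $2$. If $U$ were reducible, it would be a sum of two characters, each reflection would be $-1$ on one of them and $1$ on the other, and there would be at most two reflections.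

(b), (c) Since $-1\notin W_v$, the group $W_v$ injects into $G$. By (a), $\mathbb Cv$ is the only $W_v$-stable line in $V$, so $p$ is the only fixed point of $W_v$ in $\mathbb P^2$.

Let $k=4$. Then $W_v$ has order $8$ and maps onto a Sylow $2$-subgroup. Sylow $2$-subgroups are conjugate and each has only one fixed point, so $G$ is transitive on the $21$ quadruple points. The stabilizers have order $168/21=8$, so they are the images of the groups $W_v$; being nonabelian of order $8$ and generated by involutions, they are dihedral.

Let $k=3$. Then $W_v$ is nonabelian of order $6$, that is, $S_3$. It normalizes its Sylow $3$-subgroup, so its image is the full normalizer of a Sylow $3$-subgroup of $G$. These normalizers are conjugate and each has only one fixed point, so $G$ is transitive on the $28$ triple points, and the stabilizers have order $6$.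

Finally, the $21$ reflections have distinct images in $G$, which are involutions. Involutions of $G$ are conjugate, so $G$ is transitive on the mirrors.

(d) All invariants of $W_v$ on $U$ have even degree, so $W_v$ and $\langle W_v,-1_U\rangle$ have the same invariants, hence the same invariant field. The degree of $\mathbb C(U)$ over this field is the order of either group, so the two groups coincide.
\end{proof}

Consequently $A$, $E_4$ and $E_3$ are $G$-irreducible, and $E_4,E_3$ are the only $G$-irreducible exceptional curves. Every other $G$-irreducible curve on $X$ is the proper transform of a $G$-irreducible plane curve and has class $dH-aE_4-bE_3$ with $d>0$; here $a,b\ge0$ are its multiplicities at the quadruple and triple points. Each component $\ell$ of $A$ has $\ell^2=A^2/21=-7$.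

\subsection{Vanishing conditions}

Choose coordinates with $x_0(v)=1$, $x_0|_U=0$, and $x_1,x_2$ linear coordinates on $U$. If $F$ is a $W$-invariant form, then $F(1,x_1,x_2)$ is $W_v$-invariant, hence a polynomial in basic invariants of degrees $2,4$ (respectively $2,3$). It vanishes to order at least $k$ exactly when the coefficients of the monomials of degree less than $k$ in the basic invariants vanish. By transitivity it suffices to look at one point of each type. This proves the following.

\begin{lemma}\label{lem:vanishing}
For $W$-invariant forms of a fixed degree, vanishing to order at least $k$ at all quadruple (respectively triple) points imposes at most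
\[
\nu_4(k)=\#\{(i,j):2i+4j<k\}\qquad(\text{respectively }\nu_3(k)=\#\{(i,j):2i+3j<k\})
\]
linear conditions, with $i,j\ge0$. Moreover, the multiplicity of a nonzero such form at a quadruple point is even, and its multiplicity at a triple point is never $1$.
\end{lemma}

So, by Lemma \ref{lem:equations}(c), for a $G$-irreducible curve $dH-aE_4-bE_3$ other than $A,E_4,E_3$,
\begin{equation}\label{eq:parity}
d\ \text{and}\ a\ \text{are even},\qquad b\neq1 .
\end{equation}

\subsection{Isotropic coordinates}

With $\Lambda=28H-6E_4-E_3$, formula \eqref{eq:form} gives
\[
D^2=\Lambda^2=0,\qquad D\cdot\Lambda=784-252-140=392,\qquad A\cdot D=A\cdot\Lambda=0,\qquad A^2=-147 .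
\]
So $D,\Lambda,A$ form a basis of the space spanned by $H,E_4,E_3$, and for classes $C,C'$ in it
\begin{equation}\label{eq:basis}
C\cdot C'=\frac{(C\cdot D)(C'\cdot\Lambda)+(C\cdot\Lambda)(C'\cdot D)}{392}-\frac{(C\cdot A)(C'\cdot A)}{147}.
\end{equation}
We also note
\begin{equation}\label{eq:exc}
D\cdot E_4=42,\quad D\cdot E_3=140,\quad \Lambda\cdot E_4=126,\quad \Lambda\cdot E_3=28 .
\end{equation}

\section{The fibration}\label{sec:fibration}

We now show that $6\Lambda$ is the class of a fiber. The plan is to find enough invariant curves orthogonal to $\Lambda$ by counting invariants.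

\subsection{The curve $B$}

\begin{lemma}\label{lem:B}
There is a $G$-irreducible curve $B$ of class $18H-4E_4$.
\end{lemma}
\begin{proof}
The invariants of degree $18$ are spanned by $\Phi_4^3\Phi_6$, $\Phi_6^3$, $\Phi_4\Phi_{14}$, and $\nu_4(4)=2$. By Lemma \ref{lem:vanishing} there is an effective $G$-invariant divisor $B$ of class $18H-4E_4$. We show that it is $G$-irreducible and reduced.

Since $B^2=324-336<0$, some $G$-irreducible curve $C$ contained in $B$ has $C\cdot B<0$. As $B\cdot E_4=84$ and $B\cdot E_3=0$, the curve $C=dH-aE_4-bE_3$ is not exceptional. Moreover $d\le18$, so $C\ne A$; thus $d$ and $a$ are even by \eqref{eq:parity}. From $C\cdot B=18d-84a<0$ and $A\cdot C=21(d-4a-4b)\ge0$ we get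
\[
4a+4b\le d<\tfrac{14}3a ,
\]
so $a\ge2$. If $a=2$, then $d=8$; if $a=4$, then $d\in\{16,18\}$; if $a\ge6$, then $d\ge24$, which is excluded. The invariants of degree $8$ and $16$ are spanned by $\Phi_4^2$ and by $\Phi_4^4,\Phi_4\Phi_6^2$, so every invariant of degree $8$ or $16$ is divisible by $\Phi_4$. A $G$-irreducible curve with such an equation shares a component with $\{\Phi_4=0\}$; it is then contained in $\{\Phi_4=0\}$ and has degree at most $4$, a contradiction. Hence $d=18$, $a=4$, $b=0$, and $B-C$ is an effective divisor of class $0$, that is, $B=C$.
\end{proof}

\begin{lemma}\label{lem:Lambda}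
$6\Lambda=2A+7B$ in $\operatorname{Pic}X$, $\Lambda\cdot A=\Lambda\cdot B=0$, and $\Lambda$ is nef.
\end{lemma}
\begin{proof}
We have $2A+7B=(42+126)H-(8+28)E_4-6E_3=6\Lambda$, and $\Lambda\cdot B=504-504=0$. As $\Lambda$ is $G$-invariant, it has degree $0$ on every component of $A$ and of $B$. So the effective divisor $2A+7B$ of class $6\Lambda$ has degree $0$ on each of its components, hence nonnegative degree on every curve.
\end{proof}

\subsection{Curves orthogonal to $\Lambda$}

\begin{lemma}\label{lem:Gamma}
A $G$-irreducible curve $\Gamma\ne A,B$ with $\Lambda\cdot\Gamma=0$ has class $q\Lambda$ for an integer $q\ge2$.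
\end{lemma}
\begin{proof}
By \eqref{eq:exc}, $\Gamma$ is not exceptional; let $\Gamma=dH-aE_4-bE_3$. Since $(2A+7B)\cdot\Gamma=0$ and both terms are nonnegative, $A\cdot\Gamma=B\cdot\Gamma=0$, that is, $d=4a+4b$ and $3d=14a$. Hence $a=\frac{3d}{14}$ and $b=\frac d{28}$, so $q=b\geq1$ is an integer and $\Gamma=q\Lambda$. By \eqref{eq:parity}, $b\ne1$.
\end{proof}

\begin{lemma}\label{lem:decomp}
Let $N$ be a $G$-invariant effective divisor of class $\nu\Lambda$, $\nu\in\mathbb Z_{\ge0}$. Then
\[
N=\kappa\cdot\frac{2A+7B}6+\sum_i\Gamma_i ,
\]
where the $\Gamma_i$, not necessarily distinct, are as in Lemma \ref{lem:Gamma}, of class $q_i\Lambda$, and $\kappa=\nu-\sum q_i\ge0$ is divisible by $6$.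
\end{lemma}
\begin{proof}
Since $\Lambda\cdot N=0$ and $\Lambda$ is nef, $\Lambda$ is orthogonal to every component of $N$. So $N=rA+sB+\sum\Gamma_i$ with integers $r,s\ge0$, and $rA+sB$ has class $\kappa\Lambda$. As $A,B$ are linearly independent and $6\Lambda=2A+7B$, we get $r=\kappa/3$ and $s=7\kappa/6$. Thus $\kappa\ge0$, and integrality of $s$ gives $6\mid\kappa$.
\end{proof}

\subsection{Two more curves and the morphism}

\begin{proposition}\label{prop:fibration}
There are $G$-irreducible curves $R_3$ of class $2\Lambda$ and $R_2$ of class $3\Lambda$, and a surjective $G$-invariant morphism $\varphi:X\to\mathbb P^1$ with fiber class $6\Lambda$, among whose fibers are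
\[
2R_2,\qquad3R_3,\qquad2A+7B
\]
over three distinct points $c_2,c_3,c_7$. A $G$-irreducible curve lies in a fiber if and only if it is $A$, $B$ or of class $q\Lambda$; every other $G$-irreducible curve $C$ has $\Lambda\cdot C>0$.
\end{proposition}
\begin{proof}
Monomials $\Phi_4^i\Phi_6^j\Phi_{14}^k$ of degree $56$ correspond to solutions of $2i+3j+7k=28$. For $k=0,1,2,3,4$ the remaining equation $2i+3j=28,21,14,7,0$ has $5,4,3,1,1$ solutions, together $14$. On the other side, $\nu_4(12)=\#\{i+2j<6\}=6+4+2=12$ and $\nu_3(2)=1$. Since $14>13$, there is a $G$-invariant effective divisor $R_3$ of class $56H-12E_4-2E_3=2\Lambda$.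

In degree $84$ we solve $2i+3j+7k=42$. For $k=0,\dots,6$ there are $8,6,5,4,3,1,1$ solutions, together $28$. On the other side, $\nu_4(18)=\#\{i+2j<9\}=9+7+5+3+1=25$ and $\nu_3(3)=2$. Since $28>27$, there is a $G$-invariant effective divisor $R_2$ of class $84H-18E_4-3E_3=3\Lambda$.

Apply Lemma \ref{lem:decomp} with $\nu=2$ and $\nu=3$. Then $\kappa=0$ and $\sum q_i=\nu$ with all $q_i\ge2$, so there is only one $\Gamma_i$. Hence $R_3$ and $R_2$ are $G$-irreducible and reduced. They are distinct and $R_2\cdot R_3=6\Lambda^2=0$, so they are disjoint. Since $2R_2\sim3R_3\sim6\Lambda$, the ratio of sections defining $2R_2$ and $3R_3$ is a morphism $\varphi:X\to\mathbb P^1$ with fibers of class $6\Lambda$. It is $G$-invariant, because it is a ratio of $W$-invariant forms of degree $168$.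

As $\Lambda\cdot A=0$, the components of $A$ are contracted by $\varphi$, and they lie in one fiber because $G$ permutes them transitively. This fiber is a $G$-invariant divisor of class $6\Lambda$ containing $A$, so $\kappa=6$ in Lemma \ref{lem:decomp} and the fiber is $2A+7B$.

A curve is contracted by $\varphi$ exactly when $\Lambda$ has degree $0$ on each of its components. If $C$ is $G$-irreducible with $\Lambda\cdot C=0$, all its components are contracted, to the same point by $G$-invariance, and Lemma \ref{lem:Gamma} describes $C$.
\end{proof}

The condition $b\ne1$ in \eqref{eq:parity} is what makes $R_2$ and $R_3$ $G$-irreducible: it excludes curves of class $\Lambda$.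

\section{The tangency inequality}\label{sec:tangency}

\begin{example}\label{ex:E3}
Let $E$ be a component of $E_3$. Since $\Lambda\cdot E=1$, the map $\varphi|_E:E\to\mathbb P^1$ has degree $6$, so by Riemann--Hurwitz its ramification has degree $2\cdot6-2=10$. Also $R_2\cdot E=3$, $R_3\cdot E=2$, $A\cdot E=3$, $B\cdot E=0$. The multiple fibers force ramification of degree at least
\[
R_2\cdot E+2R_3\cdot E+A\cdot E+6B\cdot E=3+4+3+0=10 .
\]
So all ramification of $\varphi|_E$ is accounted for by the three special fibers; we return to this in Section \ref{sec:quotient}.
\end{example}

In general a $G$-irreducible curve is singular and may have many components. Instead of Riemann--Hurwitz we use a section of a line bundle on $C$ that vanishes where $C$ is tangent to the fibration.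

\begin{proposition}\label{prop:tangency}
Let $C\subset X$ be a reduced curve no component of which lies in a fiber of $\varphi$. Then
\[
C^2+(8H-E_4-E_3)\cdot C\ge0 .
\]
\end{proposition}
\begin{proof}
Let $t$ be a local coordinate on $\mathbb P^1$ vanishing at a given point, and let $g$ be a local equation of a component of multiplicity $m$ of the fiber over this point. Then $g^m$ divides $\varphi^*t$, so $d(\varphi^*t)$ is divisible by $g^{m-1}$. As local rings of $X$ are factorial, the map $\varphi^*\Omega_{\mathbb P^1}=\mathcal O_X(-12\Lambda)\to\Omega_X$ is divisible by the equation of $R_2+2R_3+A+6B$. This gives a section $\omega\in H^0(\Omega_X\otimes\mathcal O(-M))$, locally $d(\varphi^*t)$ divided by that equation, with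
\[
M=-12\Lambda+R_2+2R_3+A+6B=-5\Lambda+A+6B=-11H+2E_4+2E_3 .
\]
Let $h$ be a local equation of $C$. If $h$ is replaced by $\epsilon h$ with a unit $\epsilon$, then $dh|_C$ is multiplied by $\epsilon$. So $\tau=\omega\wedge dh|_C$ is a well-defined section of $\mathcal O_X(K_X-M+C)|_C$. At a smooth point of $C$ it vanishes only if $\omega$ vanishes on the tangent line of $C$. At a general point of each component this does not happen, because $\varphi$ is nonconstant on the component. So $\tau$ is nonzero on every component, and the line bundle has nonnegative degree on each of them. Adding up,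
\[
C^2+(K_X-M)\cdot C\ge0,\qquad K_X-M=(-3H+E_4+E_3)-M=8H-E_4-E_3 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:tangency}]
By $G$-invariance of $\varphi$, no component of $C$ lies in a fiber, so we have the section $\tau$ of the previous proof. As $K_X-M-E_4=L$, it suffices to show that $\tau$ is divisible, on $C$, by the local equation of $E_4$. The latter is a nonzerodivisor on $C$ because $C\neq E_4$ contains no component of $E_4$. The quotient is then a section of $\mathcal O_X(L+C)|_C$ that is nonzero on every component of $C$, and $C^2+L\cdot C\ge0$.

The reason for the divisibility is a symmetry. Let $E$ be a component of $E_4$, over the quadruple point $[v]$. By Lemma \ref{lem:stabilizers}(d) there is an involution $\iota\in G$ acting near $[v]$ by $(x_1,x_2)\mapsto(-x_1,-x_2)$. On the blowup, with $x_1=u$ and $x_2=uw$ (or with the roles exchanged), it is $(u,w)\mapsto(-u,w)$, and it fixes $E=\{u=0\}$ pointwise. Invariant functions depend only on $u^2$ and $w$, so along $E$ their differentials are multiples of $dw$. If $\omega$ and $dh$ come from invariant functions, both are multiples of $dw$ along $E$, and $\omega\wedge dh$ vanishes there. We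 now make this precise.

Let $p\in C\cap E$, with coordinates $(u,w)$ near $p$ as above. \emph{An $\iota$-invariant effective divisor germ at $p$ not containing $E$ has an $\iota$-invariant equation.} Indeed, let $g$ be an equation, $g\circ\iota=\epsilon g$ with $\epsilon$ a unit. Then $\epsilon\cdot(\epsilon\circ\iota)=1$, so $\epsilon(p)=\pm1$. If $\epsilon(p)=1$, then $g+g\circ\iota=(1+\epsilon)g$ is an invariant equation. If $\epsilon(p)=-1$, then $g-g\circ\iota=(1-\epsilon)g$ is an anti-invariant equation; it vanishes on $u=0$, contrary to the assumption.

So we may take $h=h(u^2,w)$ for $C$, $m=m(u^2,w)$ for $R_2+2R_3+A+6B$, and $\varphi^*t=T(u^2,w)$, where $t$ is a local coordinate at $\varphi(p)$. With subscripts for the partial derivatives in the two arguments,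
\[
d(\varphi^*t)=2uT_1\,du+T_2\,dw .
\]
Both coefficients are divisible by $m$, which is prime to $u$; so $P=T_1/m$ and $Q=T_2/m$ are holomorphic. Hence $\omega=2uP\,du+Q\,dw$, $dh=2uh_1\,du+h_2\,dw$, and
\[
\omega\wedge dh=2u\,(Ph_2-Qh_1)\,du\wedge dw
\]
is divisible by $u$.
\end{proof}

\begin{remark}
The hypothesis that $C$ is not contained in a fiber is essential: $B^2+L\cdot B=-12-24<0$ and $A^2+L\cdot A=-147-84<0$. For $C=E_3$ the inequality of Theorem \ref{thm:tangency} is an equality, $-28+28=0$.
\end{remark}

\section{Nefness of $D$}\label{sec:nef}

For a $G$-invariant class $C=dH-aE_4-bE_3$ put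
\begin{equation}\label{eq:kne}
D\cdot C=-14k,\qquad\Lambda\cdot C=28n,\qquad A\cdot C=21e,
\end{equation}
that is, $k=3a+10b-2d$, $n=d-\frac92a-b$, $e=d-4a-4b$. By \eqref{eq:basis},
\begin{equation}\label{eq:square}
C^2=-2kn-3e^2 .
\end{equation}
In the same way, since $8H-E_4-E_3$ has intersection numbers $42,70,0$ with $D,\Lambda,A$,
\begin{equation}\label{eq:octic}
(8H-E_4-E_3)\cdot C=3n-\tfrac52k .
\end{equation}
Also, $H$ has intersection numbers $28,28,21$ and $E_4$ has $42,126,84$ with $D,\Lambda,A$, whence
\begin{equation}\label{eq:da}
d=H\cdot C=2n-k-3e,\qquad 21a=E_4\cdot C=3n-12e-\tfrac92k .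
\end{equation}

\begin{proof}[Proof of Theorem \ref{thm:nef}]
Suppose that $D$ is negative on some curve. The sum of the distinct $G$-translates of a component on which $D$ is negative is a $G$-irreducible curve $C$ with $D\cdot C<0$. Now $D$ has positive degree on $E_4$ and $E_3$ by \eqref{eq:exc}, $D\cdot A=0$, $D\cdot B=336$ and $D\cdot\Lambda=392$. So $C$ is not $E_4,E_3,A,B$, nor of class $q\Lambda$. By Proposition \ref{prop:fibration}, $C$ does not lie in a fiber, and $\Lambda\cdot C>0$. In the notation \eqref{eq:kne}, $n>0$ and $k=3a+10b-2d$ is a positive integer. It is even, because $a$ is even by \eqref{eq:parity}; so $k\ge2$. Then by \eqref{eq:square} and \eqref{eq:octic}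
\[
C^2+(8H-E_4-E_3)\cdot C=-(2k-3)n-3e^2-\tfrac52k<0 .
\]
By $G$-invariance of $\varphi$ no component of $C$ lies in a fiber, so this contradicts Proposition \ref{prop:tangency}. Hence $D$ is nef.

Now let $0\ne f\in I_{\mathcal K}^{(m)}$ have degree $\delta$. Then $\delta H-mE_4-mE_3$ is effective, so $0\le28\delta-42m-140m$, that is, $\delta\ge\frac{13}2m$. With Proposition \ref{prop:upper} we get $\widehat\alpha(I_{\mathcal K})=\frac{13}2$.
\end{proof}

\begin{remark}\label{rem:uses}
The multiple fibers are what makes this work. With $M$ replaced by $-12\Lambda$ the term $3n$ in \eqref{eq:octic} would become $343n$, since $(K_X+12\Lambda)\cdot D=98+12\cdot392=14\cdot343$.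

In the proof above (though not in the construction of $\varphi$) parity is used only to exclude $k=1$, and Theorem \ref{thm:tangency} can replace it. As $7L=4A-D$, we have $L\cdot C=2k+12e$. For $k=1$ the theorem reads $2(n-1)\le3e(4-e)$, while $a\ge0$ gives $n\ge4e+\frac32$ by \eqref{eq:da}. Together $(3e-1)(e-1)\le0$, so the integer $e$ is $1$ and $n=\frac{11}2$; this is the class $7H-\frac32E_3$, which is not integral.
\end{remark}

\section{The quotient fibration}\label{sec:quotient}

Nefness says nothing about the curves with $D\cdot C=0$, and for $k=0$ Proposition \ref{prop:tangency} leaves many numerical possibilities. To exclude them we need the geometry of $\varphi$ and not only its numbers. We divide by $G$ and show that, up to the multiplicities $2,3,7$, the fibration becomes a $\mathbb P^1$-bundle.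

\subsection{Fixed curves}

\begin{lemma}\label{lem:fixed}
The curves in $X$ that are fixed pointwise by some nontrivial element of $G$ are the components of $A$ and of $E_4$. The pointwise stabilizer of such a curve has order $2$. The stabilizer $S_3$ of a component of $E_3$ acts faithfully on it.
\end{lemma}
\begin{proof}
Consider the eigenvalues on $V$ of a nontrivial $g\in\widetilde G\cong G$; recall $\det g=1$. If $g$ has order $2$, they are $1,-1,-1$; then $-g$ is a reflection, and the line of fixed points of $g$ in $\mathbb P^2$ is its mirror. If $g$ has order $3$ or $4$, then $g$ lies in one of the groups $S_3$ or dihedral of order $8$ of Lemma \ref{lem:stabilizers}, up to conjugation, and is conjugate to $g^{-1}$. So its set of eigenvalues, with multiplicities, is closed under complex conjugation. With determinant $1$ this gives $1,\zeta_3,\zeta_3^2$ in order $3$, and, because $g^2$ has eigenvalues $1,-1,-1$, it gives $1,i,-i$ in order $4$. If $g$ has order $7$, it is conjugate to $g^2$, so its eigenvalues are closed under squaring and are $\zeta,\zeta^2,\zeta^4$ with $\zeta^7=1\ne\zeta$. Except for involutions, all eigenvalues are distinct and the fixed points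 in $\mathbb P^2$ are isolated. A mirror is fixed pointwise only by its involution and the identity.

The exceptional curve over a singular point $[v]$ is $\mathbb P(U)$, on which exactly the scalars in $W_v|_U$ act trivially. As $W_v$ is irreducible on $U$, these form its center. It has order $2$ in the dihedral group of order $8$ and is trivial in $S_3$.
\end{proof}

\subsection{The surface $Z$}

The components of $A$ are disjoint smooth rational curves with self-intersection $-7$. By Artin they can be contracted, $\pi:X\to\overline X$, onto a normal projective surface with rational, hence $\mathbb Q$-factorial, singularities. Let $Z=\overline X/G$, again normal, projective and $\mathbb Q$-factorial. As $A$ lies in a fiber, $\varphi$ induces $\rho:Z\to\mathbb P^1$.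

\begin{lemma}\label{lem:Zfibers}
\begin{enumerate}
\item[(a)] The general fiber of $\rho$ is isomorphic to $\mathbb P^1$, and all fibers of $\rho$ are connected.
\item[(b)] Let $E$ be a component of $E_3$. Then $\varphi|_E$ is the quotient map $E\to E/S_3\cong\mathbb P^1$, and its branch points are $c_2,c_3,c_7$. For $m=2,3$ the curve $R_m$ is smooth and transverse to $E$ at every point of $R_m\cap E$.
\item[(c)] For $m=2,3,7$ the fiber of $\rho$ over $c_m$ is $m$ times an irreducible curve. All other fibers are irreducible of multiplicity $1$.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) Let $\mathcal F$ be a general fiber of $\varphi$. It is smooth and disjoint from $A$, and it meets $E_4$ transversally in $6\Lambda\cdot E_4=756$ points. By Lemma \ref{lem:fixed} only finitely many points outside $A\cup E_4$ have nontrivial stabilizer, and only finitely many points of $E_4$ have a stabilizer of order greater than $2$. As $\mathcal F$ is general, it avoids all of these except those on $A$, which it avoids as well. So the points of $\mathcal F$ with nontrivial stabilizer are the $756$ points on $E_4$, with stabilizers of order $2$. We have $\deg K_{\mathcal F}=6\Lambda\cdot K_X=6(-84+126+28)=420$,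 and $\mathcal F/G$ is the fiber of $\rho$. By Riemann--Hurwitz $420=168\deg K_{\mathcal F/G}+756$, that is, $\deg K_{\mathcal F/G}=-2$. By Stein factorization the components of a general fiber of $\rho$ have the same genus $g$; if there are $c$ of them, $c(2g-2)=-2$, so $c=1$ and $g=0$. Then the finite part of the Stein factorization has degree $1$ over $\mathbb P^1$ and is an isomorphism, so all fibers are connected.

(b) The $S_3$-invariant map $\varphi|_E$ has degree $6\Lambda\cdot E=6=|S_3|$, and $S_3$ acts faithfully on $E$; so $\varphi|_E$ is the quotient map. Stabilizers of points in a finite group acting faithfully on $\mathbb P^1$ are cyclic. The elements of order $3$ fix two points, which form one orbit, and the three involutions fix together six points, which form two orbits of size $3$. So there are exactly three branch points, with ramification indices $3,2,2$. On the other hand, the pullbacks to $E$ of $c_2,c_3,c_7$ are $2R_2|_E$, $3R_3|_E$ and $2A|_E$ (as $B\cdot E=0$). Hence $c_2,c_3,c_7$ are the three branch points, with indices $2,3,2$.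

In particular, the pullback of $c_2$ to $E$ is twice a sum of three distinct points, so $R_2|_E$ is reduced. Likewise the pullback of $c_3$ is three times a sum of two distinct points, and $R_3|_E$ is reduced. This is the last claim.

(c) On $\overline X$ the fibers over $c_2,c_3,c_7$ are $2$, $3$ and $7$ times the images of $R_2$, $R_3$, $B$. By Lemma \ref{lem:fixed}, $\overline X\to Z$ is unramified along these curves, which gives the first statement. Any other fiber of $\varphi$ does not contain $A$, so by Lemma \ref{lem:decomp} it is a sum of $G$-irreducible curves of classes $q_i\Lambda$. Distinct ones are disjoint, as $\Lambda^2=0$, and so are their images in $Z$. By connectedness there is only one, so the fiber is $\mu\Gamma$ with $\Gamma$ $G$-irreducible. The pullback of the fiber to a component $E$ of $E_3$ is divisible by $\mu$, and by (b) $\varphi|_E$ is unramified over this point, so $\mu=1$. As $\overline X\to Z$ is unramified along $\Gamma$, the fiber of $\rho$ is irreducible of multiplicity $1$.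
\end{proof}

\subsection{Removing the multiple fibers}\label{ssec:basechange}

Let $T\to\mathbb P^1$ be a Galois cover by a smooth projective curve, with group $K$, whose ramification index over $c_m$ is divisible by $m$ for $m=2,3,7$. Such covers exist, and can be chosen to dominate any given finite cover. For instance, adjoin $42$-nd roots of $s-c_2,s-c_3,s-c_7$ to $\mathbb C(\mathbb P^1)=\mathbb C(s)$, with the $c_m$ finite, form the compositum with the function field of the given cover, and take the Galois closure.

Let $Y$ be the normalization of $Z\times_{\mathbb P^1}T$ and $q:Y\to Z$ the projection. By Lemma \ref{lem:Zfibers}(a), $\mathbb C(\mathbb P^1)$ is algebraically closed in $\mathbb C(Z)$, so $Y$ is irreducible; and $Y/K=Z$. Let $X_T$ be the normalization of $\overline X\times_{\mathbb P^1}T$, which may be reducible. The group $G$ acts on it over $T$. The quotient $X_T/G$ is normal, finite over $Z\times_{\mathbb P^1}T$ and birational to it, so $X_T/G=Y$.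

\begin{proposition}\label{prop:bundle}
$Y\to T$ is a $\mathbb P^1$-bundle.
\end{proposition}
\begin{proof}
A normal surface is Cohen--Macaulay, and $Y$ is integral and dominates $T$. So $Y\to T$ is flat, and its fibers have no embedded points. We show that every fiber $Y_x$, $x\in T$, is generically reduced and irreducible. Then it is an integral curve with $\chi(\mathcal O)=1$ by flatness and Lemma \ref{lem:Zfibers}(a), hence isomorphic to $\mathbb P^1$. It follows that $Y\to T$ is smooth with all fibers $\mathbb P^1$, which is a $\mathbb P^1$-bundle.

Let $\xi$ be a local parameter at $x$ with $t=\xi^r$, where $t$ is a local parameter of $\mathbb P^1$ at the image of $x$ and $r$ the ramification index. Since $q$ is finite, every component of $Y_x$ maps onto the fiber of $\rho$ under $x$, which is irreducible as a set by Lemma \ref{lem:Zfibers}(c).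

\emph{Generically reduced.} At a general point of a fiber of $\rho$ of multiplicity $m$ we have $t=g^m$ with $g$ a local coordinate, and $m\mid r$. As $\xi^r-g^m=-\prod_{\zeta^m=1}(g-\zeta\xi^{r/m})$ up to sign, the normalization of $\xi^r=g^m$ consists of $m$ smooth branches $g=\zeta\xi^{r/m}$. On each of them $\xi$ is part of a coordinate system, so the fiber $\xi=0$ is reduced.

\emph{Irreducible, $x$ not over $c_2,c_3,c_7$.} Here $m=1$, and there is only one point of $Y_x$ over a general point of the fiber of $\rho$. So there is only one component.

\emph{Irreducible, $x$ over $c_7$.} Here the multiplicity $2$ of $A$ supplies monodromy that connects the branches over $B$. Let $\ell$ be a component of $A$. We have $A\cdot B=42$, so $\ell\cdot B=2$. The stabilizer of $\ell$ in $G$ has order $8$ and centralizes the involution with mirror $\ell$; as a Sylow $2$-subgroup it is dihedral, and this involution generates its center. By Lemma \ref{lem:fixed} the quotient $(\mathbb Z/2)^2$ by the center acts faithfully on $\ell\cong\mathbb P^1$; not being cyclic, it has no fixed point. So $B\cap\ell$ consists of two points, at which $B$ is smooth and transverse to $\ell$. Near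 such a point we can write $t=\mathsf a^2\mathsf b^7$ in coordinates with $A=\{\mathsf a=0\}$ and $B=\{\mathsf b=0\}$, absorbing a unit into $\mathsf a$.

Let $B_1$ be a component of $B$; as $B$ is $G$-irreducible, $B_1$ meets $A$. Let $B_1^\circ$ be $B_1$ without $A$ and without the singular points of $B$; it is connected. Put $r=7r'$. Near a point $z\in B_1^\circ$ the function $t$ has exactly seven seventh roots $\beta$; they differ by seventh roots of unity, and each is a local equation of $B$. The normalization of $\xi^{7r'}=t$ has the seven smooth branches $\xi^{r'}=\beta$, one for each $\beta$, and on each branch the curve $\xi=0$ maps isomorphically to $B_1^\circ$ near $z$. So the part of $(X_T)_x$ over $B_1^\circ$ is an unramified covering of degree $7$, whose points over $z$ correspond to the seventh roots $\beta$ of $t$ near $z$. Close to a point of $B_1\cap A$ these are the branches of $\mathsf a^{2/7}\mathsf b$. A loop in $B_1^\circ$ around $\mathsf a=0$ multiplies $\beta$ by $e^{4\pi i/7}$, so it permutes the seven sheets cyclically. Hence the covering is connected, and only one component of $(X_T)_x$ lies over the image of $B_1$ in $\overline X$. Every component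 of $(X_T)_x$ maps onto the image of a component of $B$, and $G$ permutes the components of $B$ transitively. So $G$ permutes the components of $(X_T)_x$ transitively, and $Y_x$, the image of $(X_T)_x$ under $X_T\to X_T/G$, is irreducible.

\emph{Irreducible, $x$ over $c_m$ with $m=2$ or $3$.} Let $K_x$ be the stabilizer of $x$ in $K$. As $Y/K=Z$, the group $K$ permutes the components of the preimage of the irreducible fiber over $c_m$ transitively. Hence $K_x$ permutes the components of $Y_x$ transitively. We look for a component that is stable under $K_x$.

By Lemma \ref{lem:Zfibers}(b), $\mathbb P^1\cong E/S_3\to Z$ is a section of $\rho$, whose image $\varepsilon$ is the image of $E_3$. It pulls back to a $K$-equivariant section $T\to Z\times_{\mathbb P^1}T$. At a general point of its image $Z\times_{\mathbb P^1}T$ is \'etale over a smooth point of $Z$, so $Y\to Z\times_{\mathbb P^1}T$ is an isomorphism there. The closure in $Y$ of the lift of these general points is a curve that is finite and birational over $T$. So it is a $K$-invariant section of $Y\to T$, which meets $Y_x$ in a point $y$ fixed by $K_x$. Points of $X_T$ over $y$ lie over points of $E_3\cap R_m$, because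 the preimage of $\varepsilon$ in $\overline X$ is the image of $E_3$. At these points $R_m$ is smooth by Lemma \ref{lem:Zfibers}(b), and $t=g^m$ with $g$ a local coordinate of $X$. As above, $X_T$ is smooth there with smooth fiber over $x$. The germ of $Y_x$ at $y$ is the image of such a smooth fiber germ, hence irreducible. So only one component of $Y_x$ contains $y$, and it is $K_x$-stable. By transitivity it is all of $Y_x$.
\end{proof}

\section{Curves orthogonal to $D$}\label{sec:orth}

\begin{proof}[Proof of Theorem \ref{thm:orth}]
The components of $A$ are orthogonal to $D$. Suppose that some other irreducible curve is. The sum of its distinct translates is a $G$-irreducible curve $C\ne A$ with $D\cdot C=0$. As in the proof of Theorem \ref{thm:nef}, $C\ne E_4,E_3,B$, and $C$ does not lie in a fiber of $\varphi$.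

\emph{Step 1: numbers.} In \eqref{eq:kne} we have $k=0$, and $n\ge1$ and $e\ge0$ are integers, since $a$ is even, $\Lambda\cdot C>0$ and $C\ne A$. By \eqref{eq:da}, $7a=n-4e$. If $a=0$, then $n=4e\ge4$; otherwise $a\ge2$ and $n\ge14$. In any case $n\ge3$.

\emph{Step 2: descent to $Z$.} Let $\psi:X\to\overline X\to Z$, of degree $168$. Since $D\cdot\ell=0$ for every component $\ell$ of $A$, the class $D$ is the pullback of the $\mathbb Q$-Cartier class $\pi_*D$: writing $\pi^*\pi_*D=D+\sum c_\ell\,\ell$ and intersecting with $\ell$, we get $-7c_\ell=0$. Let $D_Z$ be $\frac1{168}$ times the push-forward of $\pi_*D$ to $Z$. As $D$ is a $G$-invariant class, $\psi^*D_Z\equiv D$. So $D_Z$ is nef, $D_Z^2=0$, and $D_Z$ is positive on the fibers of $\rho$ because $D\cdot6\Lambda>0$. Let $C_Z=\psi(C)$. The projection formula gives $D_Z\cdot C_Z=0$. By Lemma \ref{lem:fixed}, $G$ acts on $C$ with trivial generic stabilizers, so the general fiber of $C\to C_Z$ has $168$ points, and $C_Z$ has degree $6\Lambda\cdot C/168=n$ over $\mathbb P^1$.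

\emph{Step 3: the bundle is trivial.} Choose $T$ as in Section \ref{ssec:basechange} such that $\mathbb C(T)$ also contains the Galois closure of $\mathbb C(C_Z)/\mathbb C(\mathbb P^1)$. Then $C_Z\times_{\mathbb P^1}T$ splits over the generic point of $T$ into $n$ points. Every component of $q^{-1}(C_Z)$ maps onto $C_Z$ and hence dominates $T$. So $q^{-1}(C_Z)$ consists of $n$ distinct curves $s_1,\dots,s_n$, each finite and birational over $T$, that is, sections of $Y\to T$. By the projection formula $q^*D_Z\cdot s_i=0$. For a $\mathbb P^1$-bundle over a curve, $N^1(Y)_{\mathbb R}$ is a plane with a form of signature $(1,1)$. There the isotropic class $q^*D_Z$, nonzero because it is positive on fibers, spans its own orthogonal complement. So all $s_i$ are proportional to it, $s_i\cdot s_j=0$, and the sections are pairwise disjoint. As $n\ge3$, there is a unique fiber coordinate on $Y$ taking the values $0,1,\infty$ on $s_1,s_2,s_3$. Hence $Y\cong T\times\mathbb P^1$ over $T$.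

\emph{Step 4: monodromy.} An element $\gamma\in K$ acts on $T\times\mathbb P^1$ by $(x,y)\mapsto(\gamma x,\sigma_\gamma(x)y)$ with a morphism $\sigma_\gamma:T\to\mathrm{PGL}_2$, which is constant since $T$ is complete and $\mathrm{PGL}_2$ is affine. So $\gamma\mapsto\sigma_\gamma$ is a homomorphism $K\to\mathrm{PGL}_2(\mathbb C)$. Let $K_1$ be its kernel, $Q\cong K/K_1$ its image, and $T_1=T/K_1$. Then
\[
Z=(T\times\mathbb P^1)/K=(T_1\times\mathbb P^1)/Q ,
\]
and $T_1\to\mathbb P^1$ is a Galois cover with group $Q$. For $x\in T_1$ the stabilizer $Q_x$ acts faithfully on $\{x\}\times\mathbb P^1$. So $T_1\times\mathbb P^1\to Z$ is \'etale at $(x,y)$ for general $y$, and the fiber of $\rho$ under $x$ has multiplicity equal to the ramification index $|Q_x|$. By Lemma \ref{lem:Zfibers}(c), $T_1\to\mathbb P^1$ is branched exactly over $c_2,c_3,c_7$, with indices $2,3,7$. Therefore $Q$ is generated by elements of orders $2,3,7$ with product $1$. In the abelianization of $Q$ the image of each generator is, up to inversion, the product of the other two, so its order divides two coprime numbers (for example $7$ and $6$). Thus $Q$ is perfect and nontrivial. The finite subgroups of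 $\mathrm{PGL}_2(\mathbb C)$ are cyclic, dihedral, $A_4$, $S_4$ and $A_5$, so $Q\cong A_5$. But $A_5$ has no element of order $7$. This contradiction proves the first statement.

\emph{Consequences.} Let $\Delta$ be an effective divisor of class $jD$, $j>0$, or of class $\frac{13m}2H-m(E_4+E_3)$, $m\geq 1$. In both cases $D\cdot\Delta=0$ (in the second, $182m-182m=0$). Since $D$ is nef, every component of $\Delta$ is orthogonal to $D$, so $\Delta$ is supported on $A$ and $\sum_{g\in G}g\Delta=cA$ for some $c$. But the class of $\sum_g g\Delta$ is $168$ times that of $\Delta$, which is not proportional to $21H-4E_4-3E_3$. So neither class is effective. In particular $D$ is not semiample. The lower bound $\alpha(I_{\mathcal K}^{(m)})\ge\frac{13}2m$ from the proof of Theorem \ref{thm:nef} is therefore strict for every $m$.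
\end{proof}

\section{The octics and the asymptotic resurgence}\label{sec:octics}

For a homogeneous ideal $I$, let $\omega(I)$ be the largest degree of an element of a minimal set of homogeneous generators. The asymptotic resurgence is
\[
\rho_a(I)=\sup\left\{\tfrac mr:\ I^{(mt)}\not\subset I^{rt}\ \text{for all } t\gg0\right\}.
\]
By \cite[Theorem 1.2]{GHVT}, for the ideal of a smooth subscheme of projective space
\begin{equation}\label{eq:GHVT}
\frac{\alpha(I)}{\widehat\alpha(I)}\le\rho_a(I)\le\frac{\omega(I)}{\widehat\alpha(I)} .
\end{equation}

\begin{proof}[Proof of Theorem \ref{thm:octics}]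
Let $S=\mathbb C[x,y,z]$ and consider the three $2\times2$ minors of the matrix with rows $\nabla\Phi_4,\nabla\Phi_6$, of degree $3+5=8$. They are not all zero, as $\Phi_4,\Phi_6$ are algebraically independent. We show that they generate $I_{\mathcal K}$.

\emph{No common factor.} The minors are the coefficients of the invariant form $d\Phi_4\wedge d\Phi_6$, so their greatest common divisor is $\widetilde G$-invariant up to scalars, hence invariant since $\widetilde G$ is perfect. Its degree is at most $8$. By Lemma \ref{lem:equations}(b) there are no nonzero $\widetilde G$-invariants of odd degree below $21$. So if it is nonconstant, it is a multiple of $\Phi_4$, $\Phi_6$ or $\Phi_4^2$ by a constant, and it is divisible by $\Phi_4$ or $\Phi_6$. First, $\Phi_4\nmid\Phi_6$, since there is no invariant of degree $2$. Next, $\Phi_4$ and $\Phi_6$ are squarefree: otherwise the radical would be an invariant of smaller positive degree, which for $\Phi_4$ does not exist and for $\Phi_6$ would be $\Phi_4$, dividing $\Phi_6$. Now suppose that $\Phi_4$ divides all minors. At general points of $\{\Phi_4=0\}$ we have $\nabla\Phi_4\ne0$, so $\nabla\Phi_6=\lambda\nabla\Phi_4$, and by Euler's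 formula $6\Phi_6=4\lambda\Phi_4=0$ there. Hence $\Phi_4\mid\Phi_6$, a contradiction. If $\Phi_6$ divides all minors, then at general points of $\{\Phi_6=0\}$ we have $\nabla\Phi_4=\lambda\nabla\Phi_6$ and $4\Phi_4=6\lambda\Phi_6=0$. Hence $\Phi_6\mid\Phi_4$, which is impossible.

\emph{The scheme of zeros.} The minors thus generate an ideal $J$ of codimension $2$. By Hilbert--Burch it is saturated, with minimal resolution
\[
0\to S(-11)\oplus S(-13)\to S(-8)^3\to J\to0 .
\]
The Hilbert polynomial of $S/J$ is the alternating sum of the polynomials $\frac12(u-d+2)(u-d+1)$ in $u$, for $d=0$; $8,8,8$; $11,13$. As $1-3+2=0$ and $-3\cdot8+11+13=0$, only the terms $\frac12d^2$ survive, and $J$ defines a scheme of degree $\frac12(121+169-3\cdot64)=49$.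

At a singular point $[v]$ of $\mathcal K$ the differentials of $\Phi_4$ and $\Phi_6$ are $W_v$-invariant covectors. As $W_v$ acts irreducibly on the plane $U$, their restrictions to $U$ vanish. So the two gradients are proportional and the minors vanish at $[v]$. The scheme contains $49$ distinct points and has degree $49$, so it is reduced and consists of these points. As $J$ is saturated, $J=I_{\mathcal K}$. Thus $I_{\mathcal K}$ is minimally generated by three octics, and $\alpha(I_{\mathcal K})=\omega(I_{\mathcal K})=8$. Both bounds in \eqref{eq:GHVT} are $\frac8{13/2}=\frac{16}{13}$ by Theorem \ref{thm:nef}.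
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDHHSS}
Thomas Bauer, Sandra Di Rocco, Brian Harbourne, Jack Huizenga, Alexandra Seceleanu, and Tomasz Szemberg,
\emph{Negative curves on symmetric blowups of the projective plane, resurgences and Waldschmidt constants},
arXiv:1609.08648 (2016).

\bibitem{GHVT}
Guardo, Harbourne, and Van Tuyl,
\emph{Asymptotic resurgences for ideals of positive dimensional subschemes of projective space},
Adv. Math. (2013).

\end{thebibliography}

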